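# Chain conditions for functors with finite-dimensional values on projective modules

## 1. Theorems A and B, and the words in them

Throughout, $K$ is a commutative field and $A$ is a ring, associative and unital but not necessarily commutative. $\mathbf P(A)$ is the category of finitely generated projective left $A$-modules. $\mathcal F(A,K)$ is the abelian category of all functors $\mathbf P(A)\to K\text{-}\mathbf{Mod}$, additive or not, and $\mathcal F^{df}(A,K)$ is the full subcategory of functors whose values are finite-dimensional.

**Theorem A.** Let $K$ be any field and $A$ any ring. Every finitely generated object of $\mathcal F^{df}(A,K)$ is noetherian. Hence $\mathcal F^{df}(A,K)$ is locally noetherian.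

**Theorem B.** Let $\mathrm{char}\,K=p>0$. Then $\mathcal F^{df}(A,K)$ is locally finite if and only if $A$ has no right ideal $I$ such that $A/I$ is a nonzero finite $p$-group.

The question comes from Aurélien Djament, Antoine Touzé, Christine Vespa, "Décompositions à la Steinberg sur une catégorie additive", arXiv:1904.09190 (2019). It is a conjecture in two parts, for $K$ of characteristic $p>0$: first, that $\mathcal F^{df}(A,K)$ is locally noetherian; second, that it is locally finite when $A$ has no right ideal as in Theorem B. So both parts are true, the first over every field, and the condition in the second is also necessary. The known background is this: in characteristic $0$ the category is locally finite for every $A$, and in characteristic $p$ it is in general not.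

In plain words: take a rule that attaches a finite-dimensional vector space to each projective module, naturally. Suppose that it is generated by finitely many elements. Must increasing chains of sub-rules stop? Must decreasing chains stop?

**Vocabulary.** A subfunctor $G\subset F$ is a family of subspaces $G(X)\subset F(X)$ stable under all $F(\theta)$. The category $\mathcal F^{df}(A,K)$ is stable under subobjects, quotients and extensions in $\mathcal F(A,K)$, so the subobjects of $F\in\mathcal F^{df}(A,K)$ are all its subfunctors. The functor $F$ is finitely generated if it is the smallest subfunctor containing some finite list of elements $x_i\in F(P_i)$. By Yoneda's lemma, an element $x\in F(P)$ is the same as a morphism $K[\mathrm{Hom}(P,-)]\to F$, namely $[\varphi]\mapsto F(\varphi)(x)$, and the subfunctor generated by $x$ is its image. An object is noetherian if increasing chains of subobjects stabilize, and it has finite length if increasing and decreasing chains both stabilize. A category is locally noetherian (resp. locally finite) if every object is the union of its noetherian subobjects (resp. of its subobjects of finite length). Equivalently,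 every object is the union of its finitely generated subobjects, and every finitely generated object is noetherian (resp. of finite length). In our category every object is the union of its finitely generated subobjects, so everything is about finitely generated objects.

**Examples of functors.** If $A=K$, then $X\mapsto X$ is in $\mathcal F^{df}(K,K)$. It is a quotient of $K[\mathrm{Hom}(K,X)]=K[X]$ through $[x]\mapsto x$. If $A=\mathbb Z$, then $X\mapsto K[X/pX]$ is in $\mathcal F^{df}(\mathbb Z,K)$. It is a quotient of $K[X]$, which has infinite-dimensional values. These two examples will follow us.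

**Examples of rings.** The condition of Theorem B fails for $A=\mathbb Z$ (take $I=p\mathbb Z$) and for $A=\mathbb F_q$ with $q$ a power of $p$ (take $I=0$). It holds for $A=\mathbb Z[1/p]$: multiplication by $p$ is bijective on every quotient $A/I$, but nilpotent on a finite $p$-group, so such a quotient is zero. It holds for an infinite field, whose only finite quotient module is $0$, and for $\mathbb F_q$ with $q$ prime to $p$.

**Retracts.** Every $X\in\mathbf P(A)$ is a retract of some $A^S$ with $S$ a nonempty finite set: there are $i:X\to A^S$ and $r:A^S\to X$ with $ri=1$.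

(1.1) *A subfunctor is determined by its values on the $A^S$.* Indeed $G(r)G(i)=1$ gives $G(X)=G(r)(G(A^S))$. For contravariant $D$ we have $D(i)D(r)=1$ and $D(X)=D(i)(D(A^S))$.

(1.2) More strongly, restriction from $\mathbf P(A)$ to the full subcategory $\mathcal M(A)$ of the $A^S$ ($S$ nonempty finite) is an equivalence of functor categories. This is the standard fact on idempotent completions: a functor $G_0$ on $\mathcal M(A)$ is extended by $G(X)=\mathrm{im}\,G_0(ir)$. Morphisms $A^T\to A^S$ are matrices $\theta=(\theta_{ts})$ acting by $(a_t)_t\mapsto(\sum_ta_t\theta_{ts})_s$.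

## 2. Powers of the augmentation ideal: the necessity in Theorem B

**By hand over $\mathbb Z$.** Let $\mathrm{char}\,K=p$ and $Q(X)=K[X/pX]$ for $X\in\mathbf P(\mathbb Z)$. Put $V=X/pX$, with basis $v_1,\dots,v_\rho$ over $\mathbb F_p$, and $t_i=[v_i]-1\in K[V]$. In characteristic $p$ we have $t_i^p=[pv_i]-1=0$, and counting dimensions gives $K[V]\cong K[t_1,\dots,t_\rho]/(t_1^p,\dots,t_\rho^p)$. The augmentation ideal $\mathcal I=\ker(K[V]\to K)$ contains the ideal $(t_1,\dots,t_\rho)$, which has codimension $1$, so they are equal. Thus $\mathcal I^j$ is spanned by the monomials of degree at least $j$, and $\mathcal I^j\ne\mathcal I^{j+1}$ exactly when $j\le\rho(p-1)$. A linear map $V\to W$ induces an algebra map respecting augmentations, so $\mathcal I^j$ is a subfunctor of $Q$. At a fixed $X$ the chain $\mathcal I\supset\mathcal I^2\supset\cdots$ stops, but as $X$ grows it stops later and later. As subfunctors, $\mathcal I\supsetneq\mathcal I^2\supsetneq\cdots$ never stops.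

**Proof of "only if" in Theorem B.** Let $I$ be a right ideal with $A/I$ a nonzero finite $p$-group, killed by $p^k$, say. Let $J$ be the annihilator of the right module $A/I$, a two-sided ideal. The ring $A/J$ embeds, up to passing to the opposite ring, in the finite ring $\mathrm{End}_{\mathbb Z}(A/I)$, so it is finite. It is nonzero since $A/I\ne0$, and $p^k\in J$. Let $B=(A/J)/p(A/J)$. If $B$ were zero, then $A/J=p(A/J)=\dots=p^k(A/J)=0$, which is false. So $B$ is a nonzero finite quotient ring of $A$ with $pB=0$.

Put $Q(X)=K[B\otimes_AX]$. For $X=A^a$ the group $B\otimes_AX=B^a$ is elementary abelian of rank $\rho=a\dim_{\mathbb F_p}B$. In general $B\otimes_AX$ is a direct summand of some $B^a$. So $Q$ has finite-dimensional values. The map $X\to B\otimes_AX$ is surjective, so $Q$ is a quotient of $K[X]=K[\mathrm{Hom}_A(A,X)]$ and is finitely generated. By the computation above, $\mathcal I^j/\mathcal I^{j+1}\neq0$ at $A^a$ as soon as $j\le a(p-1)\dim_{\mathbb F_p}B$. Letting $a\to\infty$, the $\mathcal I^j$ form an infinite strictly decreasing chain of subfunctors of the finitely generated functor $Q$. Hence $\mathcal F^{df}(A,K)$ is not locally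 finite. $\square$

## 3. Finite rings, and the category of surjections

Let $\mathbf{FS}$ be the category of nonempty finite sets and surjections. An $\mathbf{FS}^{op}$-module is a functor $\mathbf{FS}^{op}\to K\text{-}\mathbf{Mod}$.

**Example.** Let $Q$ be a set. Then $S\mapsto K[Q^S]$ is an $\mathbf{FS}^{op}$-module: a surjection $\pi:S\to S'$ sends a map $S'\to Q$ to its composite with $\pi$. Composing with a surjection does not change the image, so
$$K[Q^S]=\bigoplus_{\emptyset\ne U\subset Q,\ U\text{ finite}}K[\mathrm{Surj}(S,U)].\tag{3.1}$$
Each summand $K[\mathbf{FS}(-,U)]$ is generated by one element, $\mathrm{id}_U$.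

**Proposition 1.** Over a field, every finitely generated $\mathbf{FS}^{op}$-module is noetherian.

This is due to Sam and Snowden (*Gröbner methods for representations of combinatorial categories*, J. Amer. Math. Soc. 30 (2017), §8.1). The proof is in Section 4. To use it, send a surjection $\pi:S\to S'$ to $\pi^*:A^{S'}\to A^S$, $(x_{s'})\mapsto(x_{\pi(s)})_s$. This is a functor $\mathbf{FS}^{op}\to\mathbf P(A)$, $S\mapsto A^S$. By (1.1), a strictly increasing chain of subfunctors of $F$ restricts to a strictly increasing chain of $\mathbf{FS}^{op}$-submodules. So:

(3.2) *If the $\mathbf{FS}^{op}$-module $S\mapsto F(A^S)$ is finitely generated, then $F$ is noetherian.*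

**Finite rings.** If $A$ is finite, Theorem A follows at once. Every finitely generated functor is a quotient of a finite direct sum of functors $K[\mathrm{Hom}(A^n,X)]=K[X^n]$. At $X=A^S$ this is $K[(A^n)^S]=K[Q^S]$ with $Q=A^n$ finite, and (3.1) is then a finite sum.

**Infinite rings: where this stops.** If $A$ is infinite, then $Q=A^n$ ($n\ge1$) is infinite, and (3.1) has infinitely many nonzero summands. Any finite set of elements lies in finitely many of them, so $K[Q^S]$ is not finitely generated. The free functors are out of reach, and finite-dimensionality of the values of $F$ must be used. It does help in an example: for $A=K$ infinite and $F(X)=X$, the module $S\mapsto K^S$ is generated by $F(K)$ and $F(K^2)$, because each basis vector of $K^S$ has at most two distinct entries and hence is of the form $\pi^*(x')$ with $|S'|\le2$. So the plan for Theorem A is to prove that $S\mapsto F(A^S)$ is always finitely generated when $F\in\mathcal F^{df}(A,K)$ is.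

**What does not help with decreasing chains.** The module $K[\mathrm{Surj}(-,U)]$ itself has infinite length. Its submodules equal to the whole space when $|S|\ge k$ and to $0$ when $|S|<k$ form an infinite decreasing chain. Theorem B will need something else for descending chains.

## 4. Ordered surjections and words: proof of Proposition 1

**Step 1: passing to ordered surjections.** *The purpose is to break the symmetry so that a monomial order becomes available.* Call a surjection $f:[n]\to[m]$ ordered if $i\mapsto\min f^{-1}(i)$ is increasing. If $h:[n']\to[n]$ is ordered and $\emptyset\ne Z\subset[n]$, then $\min h^{-1}(Z)=\min_{z\in Z}\min h^{-1}(z)=\min h^{-1}(\min Z)$. So if $f$ and $h$ are ordered, $\min(fh)^{-1}(i)=\min h^{-1}(\min f^{-1}(i))$ is increasing in $i$, and $fh$ is ordered. Thus ordered surjections form a category $\mathbf{OS}$ with objects $[n]$, $n\ge1$.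

Every surjection $[n]\to[m]$ is uniquely $\sigma f_0$ with $\sigma\in\mathfrak S_m$ and $f_0$ ordered (renumber the values by first occurrence), and $\sigma f_0h=\sigma(f_0h)$ with $f_0h$ ordered. So $K[\mathbf{FS}(-,[m])]$, restricted to $\mathbf{OS}^{op}$, is a direct sum of $m!$ copies of $P_m:=K[\mathbf{OS}(-,[m])]$. A finitely generated $\mathbf{FS}^{op}$-module is a quotient of a finite sum of modules $K[\mathbf{FS}(-,[m])]$, and submodules are determined by their values on the sets $[n]$. So it suffices that each $P_m$ is a noetherian $\mathbf{OS}^{op}$-module.

**Step 2: a well-quasi-order on words.** *The purpose is a finiteness statement for sets of leading words.* For words $w,w'$ over $[m]$ of positive lengths $n,n'$, seen as maps on $[n],[n']$, write $w\le w'$ if $w'=w\circ h$ for some ordered $h:[n']\to[n]$. This is reflexive and transitive. A bad sequence is an infinite sequence $(w_i)$ with $w_i\not\le w_j$ for all $i<j$. We claim that there is none.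

Otherwise choose a bad sequence with $|w_1|$ minimal, then $|w_2|$ minimal given $w_1$, and so on. Its terms are distinct, and there are only finitely many words without repeated letters, so infinitely many $w_i$ have a repeated letter. In such a $w_i$ take the last position whose letter has occurred before. This gives $w_i=v_ic_iu_i$, where $c_i$ occurs in $v_i$ and the letters of $u_i$ are distinct and do not occur in $v_i$. There are finitely many possibilities for $(c_i,u_i)$, so along infinitely many indices $i_1<i_2<\cdots$ it is a fixed pair $(c,u)$. Put $w_i^-=v_iu$ for these $i$.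

First, $w_i^-\le w_i$: send the position of $c$ to the position of the first occurrence of $c$ in $v_i$, and every other position to its counterpart. The first preimage of each position is its counterpart, so this surjection is ordered.

By minimality, $w_1,\dots,w_{i_1-1},w_{i_1}^-,w_{i_2}^-,\dots$ is not bad. A relation $w_a\le w_b$ with $a<b<i_1$ is impossible, and so is $w_a\le w_{i_b}^-\le w_{i_b}$ with $a<i_1$. So $w_{i_a}^-\le w_{i_b}^-$ for some $a<b$, that is, $v_{i_b}u=(v_{i_a}u)\circ h$ with $h$ ordered. Each letter of $u$ occurs exactly once in $v_{i_a}u$ and exactly once in $v_{i_b}u$. So $h$ sends the $k$-th position of $u$ to the $k$-th position of $u$, and it sends the positions of $v_{i_b}$ onto those of $v_{i_a}$. Insert $c$ again in both words and extend $h$ to $h'$ by sending the inserted position to the inserted position. First preimages of positions of $v_{i_a}$ are still increasing and lie in $v_{i_b}$; then comes the inserted position, then those of $u$. So $h'$ is ordered, and $w_{i_b}=w_{i_a}\circ h'$. This contradicts badness.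

**Step 3: a compatible monomial order.** *The purpose is to make leading words behave well under the action of $\mathbf{OS}$.* Order $\mathbf{OS}([n],[m])$ lexicographically as words. If $f<f'$ and $h:[n']\to[n]$ is ordered, then $fh<f'h$. Let $i$ be the first position with $f(i)\ne f'(i)$ and $j_0=\min h^{-1}(i)$. For $j<j_0$ we have $h(j)\ne i$, and $h(j)=k>i$ would give $\min h^{-1}(k)\le j<\min h^{-1}(i)$, which is impossible for an ordered $h$. So $h(j)<i$ for $j<j_0$, the words $fh$ and $f'h$ agree before $j_0$, and $fh(j_0)=f(i)<f'(i)=f'h(j_0)$.

**Step 4: leading words.** For a submodule $R\subset P_m$ let $\mathrm{in}(R)$ be the set of words that are leading (largest) words of nonzero elements of the spaces $R([n])$. By Step 3, if $x\in R([n])$ has leading word $f$, then its image under an ordered $h$ has leading word $fh$. So $\mathrm{in}(R)$ is upward closed for $\le$. If $R\subset R'$ and $\mathrm{in}(R)=\mathrm{in}(R')$, then $R=R'$: otherwise take an element of some $R'([n])\setminus R([n])$ with smallest possible leading word, and subtract a multiple of an element of $R([n])$ with the same leading word. The result is again in $R'([n])\setminus R([n])$,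 with a smaller leading word, a contradiction.

Finally, increasing chains of upward closed sets $U_1\subset U_2\subset\cdots$ stabilize. If not, pass to a strictly increasing subsequence and choose $x_i\in U_{i+1}\setminus U_i$. A relation $x_i\le x_j$ with $i<j$ would put $x_j$ in $U_{i+1}\subset U_j$, so $(x_i)$ would be a bad sequence. Hence increasing chains of submodules of $P_m$ stabilize. $\square$

## 5. Linear forms as functions on $M^S$

**Step 1: reductions.** *The purpose is to have one generator and an algebraically closed field.* A finitely generated $F\in\mathcal F^{df}(A,K)$ is a finite sum of subfunctors, each a quotient of some $K[\mathrm{Hom}(P,-)]$, and finite sums of noetherian (resp. finite length) subobjects are noetherian (resp. of finite length). So we may assume that $F$ is a quotient of $K[\mathrm{Hom}(P,-)]$. Next, $G\mapsto G\otimes_K\bar K$ is strictly monotone from subfunctors of $F$ to subfunctors of $F\otimes_K\bar K$, which is a quotient of $\bar K[\mathrm{Hom}(P,-)]$ with finite-dimensional values. So noetherianity and finite length descend from $\bar K$ to $K$. The condition on $A$ in Theorem B involves only $p$, which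 does not change.

*From here on, in Sections 5–8 and 10, $K$ is algebraically closed and $F$ is a quotient of $K[\mathrm{Hom}(P,-)]$ with finite-dimensional values.* For $\varphi\in\mathrm{Hom}(P,X)$ we write $[\varphi]\in F(X)$ for its image. These elements span $F(X)$, and $F(\theta)[\varphi]=[\theta\varphi]$.

**Step 2: turning linear forms into functions.** Let $M=\mathrm{Hom}_A(P,A)$, a right $A$-module by $(ma)(p)=m(p)a$, that is, by composing with right multiplication $r_a:A\to A$. Then $\mathrm{Hom}(P,A^S)=M^S$, and a matrix $\theta:A^T\to A^S$ acts by $(m_t)_t\mapsto(\sum_tm_t\theta_{ts})_s$.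

For sets, $\mathrm{Fct}(X,K)$ is the space of all maps $X\to K$. Put $F^*(X)=\mathrm{Hom}_K(F(X),K)$. Since the $[\varphi]$ span $F(X)$, we may view $F^*(X)$ as a finite-dimensional subspace of $\mathrm{Fct}(\mathrm{Hom}(P,X),K)$: the form $f$ is the function $\varphi\mapsto f([\varphi])$. If $\theta:X'\to X$ and $f\in F^*(X)$, then the function $f(\theta\circ-)$ is in $F^*(X')$.

In these terms, Section 3 asks for an integer $N$, independent of $S$, such that a function $f\in F^*(A^S)$ on $M^S$ which vanishes at all points with at most $N$ distinct entries is $0$. (Section 8 makes this precise.) So we must find strong restrictions on the functions in $F^*(A^S)$. They all come from a single space of functions of one variable.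

**Step 3: the space $E$.** Since $\mathrm{Hom}(P,A\oplus P)=M\times\mathrm{End}(P)$, we can put
$$E=K\cdot1+\{\,m\mapsto f(m,\mathrm{id}_P)\;:\;f\in F^*(A\oplus P)\,\}\subset\mathrm{Fct}(M,K).$$
It is finite-dimensional. For $V\subset S$ and $m\in M$ let $m1_V\in M^S$ have entries $m$ on $V$ and $0$ elsewhere.

(5.1) *For $f\in F^*(A^S)$, $c\in M^S$, $V\subset S$, the function $m\mapsto f(c+m1_V)$ is in $E$.* Pull $f$ back along $\theta:A\oplus P\to A^S$, $(a,p)\mapsto a1_V+c(p)$. Since $\theta\circ(m,u)=m1_V+cu$, this gives $(m,u)\mapsto f(m1_V+cu)$ in $F^*(A\oplus P)$. Put $u=\mathrm{id}_P$.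

(5.2) *$E$ is stable under translations by elements of $M$.* For $m_0\in M$ use the automorphism $(a,p)\mapsto(a+m_0(p),p)$ of $A\oplus P$, which sends $(m,\mathrm{id}_P)$ to $(m+m_0,\mathrm{id}_P)$.

(5.3) *$E$ is stable under $f\mapsto f(\cdot\,a)$ for $a\in A$.* Use $r_a\oplus\mathrm{id}_P$. In particular $E$ is stable under $f\mapsto f(k\,\cdot)$, $k\in\mathbb Z$.

(5.4) *Let $Y$ be a set, $S$ finite, and $E'\subset\mathrm{Fct}(Y,K)$ finite-dimensional. If all one-variable restrictions of $f:Y^S\to K$ are in $E'$, then $f\in E'^{\otimes S}\subset\mathrm{Fct}(Y^S,K)$.* The evaluations at points of $Y$ span the dual of $E'$, since a function killed by all of them is $0$. So there are points $y_j$ and a basis $(e_j)$ of $E'$ with $e_i(y_j)=\delta_{ij}$. For each $s$, $f(y)=\sum_je_j(y_s)\,f(y\text{ with }y_s\text{ replaced by }y_j)$. Apply this for all $s\in S$ in turn. Evaluation at the points $(y_{j_s})_s$ recovers the coefficients of $\bigotimes_se_{j_s}$, so $E'^{\otimes S}\to\mathrm{Fct}(Y^S,K)$ is indeed injective.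

By (5.1) with $V$ a singleton, and (5.4), $F^*(A^S)\subset E^{\otimes S}$.

**Two examples.** (a) $A=P=\mathbb Z$, $\mathrm{char}\,K=p$, $F(X)=K[X/pX]$. Here $M=\mathbb Z$, $F^*(\mathbb Z^S)$ consists of all functions of $(x_s\bmod p)_s$, and $E$ consists of all $p$-periodic functions on $\mathbb Z$. (b) $A=P=K$, $F(X)=X$. Here $M=K$, $F^*(K^S)$ consists of the linear forms, and $E$ is spanned by $1$ and $x$.

**Why $F^*(A^S)\subset E^{\otimes S}$ is not enough.** In (b), $E^{\otimes S}$ contains $\prod_{s\in S}x_s$, which vanishes as soon as one coordinate is $0$. For $|S|=p=\mathrm{char}\,K$, the function $\prod_{s\in S}(x_s^p-x_s)$ is a product of the same kind built on the space spanned by $1$ and $x^p-x$. It vanishes at every point having an entry in $\mathbb F_p$. Products of many one-variable functions are invisible at sparse points. What is not yet used is (5.1) for large $V$: restricting $\prod_{s\in S}x_s$ to the diagonal gives $x^{|S|}$, which is not in $E$ once $|S|\ge2$. To exploit this in general we need a notion of degree for functions in $E$, and for this we use an algebraic group.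

## 6. The algebraic group carried by $E$

We use these textbook facts on affine algebraic groups over the algebraically closed field $K$. A finitely generated reduced commutative Hopf algebra is the algebra $O(G)$ of functions on an affine algebraic group $G=\mathrm{Hom}_{alg}(O,K)$, and $G$ is smooth. The identity component $G^0$ is irreducible, open and closed, and of finite index.

**Step 1: construction of $G$.** Let $O\subset\mathrm{Fct}(M,K)$ be the $K$-algebra generated by $E$. It is finitely generated, and it is reduced because it consists of functions with values in a field. For $f\in E$, the function $(m,m')\mapsto f(m+m')$ has its one-variable restrictions in $E$ by (5.2), so it is in $E\otimes E$ by (5.4). Since $f\mapsto f(m+m')$ is multiplicative, it defines an algebra map $O\to O\otimes O$. With evaluation at $0$ as counit and $f\mapsto f(-\,\cdot)$ as antipode (by (5.3) with $a=-1$), $O$ is a commutative and cocommutative Hopf algebra. The axioms hold because $O^{\otimes i}\to\mathrm{Fct}(M^i,K)$ is injective and they translate the group axioms of $M$. So $O=O(G)$ with $G$ a commutative smooth affine algebraic group. Sending $m$ to evaluation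 at $m$ gives a homomorphism $M\to G$. Its image is dense, since a function in $O(G)$ vanishing on $M$ is $0$.

**Step 2: the subgroup $M_0$.** Let $M_0\subset M$ be the preimage of $G^0$. Then $M/M_0$ embeds in $G/G^0$, so it is finite.

(6.1) *$O(G^0)\to\mathrm{Fct}(M_0,K)$ is injective.* If $\varphi\in O(G^0)$ vanishes on $M_0$, extend it by $0$ to $G$, which is allowed because $G^0$ is open and closed. The extension vanishes on $M$, hence is $0$.

Let $E_0=E|_{M_0}$. By (6.1) we regard $E_0\subset O(G^0)$; products computed in $O(G^0)$ or as functions on $M_0$ agree. Note that $1\in E_0$.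

**Step 3: power series.** $O(G^0)$ is a noetherian domain whose local ring at the identity is regular with residue field $K$. The completion of that local ring is a power series ring, and by Krull's intersection theorem the completion map is injective. So we have an injective algebra homomorphism
$$\iota:O(G^0)\hookrightarrow K[[x_1,\dots,x_r]],$$
and the constant term of $\iota f$ is the value of $f$ at $0\in M_0$. For $\alpha\in\mathbb N^r$ let $\gamma_\alpha(f)$ be the coefficient of $x^\alpha$ in $\iota f$. The subspaces $\{f\in E_0:\mathrm{ord}(\iota f)>e\}$ decrease with $e$ and have intersection $0$. As $\dim E_0<\infty$: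

(6.2) *There is an integer $e\ge0$ such that $f\in E_0$ and $\mathrm{ord}(\iota f)>e$ imply $f=0$.*

**In the examples.** (a) $O=E$ is the algebra of functions on $\mathbb Z/p$, $G=\mathbb Z/p$, $G^0$ is trivial, $M_0=p\mathbb Z$, $E_0=K$, $r=0$, $e=0$. (b) $O=K[x]$, $G=G^0$ is the additive group, $M_0=M=K$, $\iota$ is the inclusion $K[x]\subset K[[x]]$, and $e=1$.

## 7. Functions that vanish on the coordinate hyperplanes

For a finite set $S$ let $\mathcal H_S$ be the space of functions $h:M_0^S\to K$ such that for all $c\in M_0^S$ and all nonempty $V\subset S$ the function $m\mapsto h(c+m1_V)$, $m\in M_0$, is in $E_0$. By (5.4), applied with singletons $V$, $\mathcal H_S\subset E_0^{\otimes S}$. Let $\mathcal H_S^r\subset\mathcal H_S$ be the subspace of functions that vanish whenever some coordinate is $0$.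

**Proposition 2.** There is $m_0\ge1$ such that $\mathcal H^r_S=0$ whenever $|S|\ge m_0$.

Let $G^0$ be the additive group in the following trials.

**Trial 1.** $E_0$ spanned by $1,x$, so $e=1$. An element of $\mathcal H_S^r$ is $h=\lambda\prod_{s\in S} x_s$. On the diagonal it is $\lambda x^{|S|}$, which must be in $E_0$. So $\lambda=0$ if $|S|\ge2$, and $m_0=2$ works.

**Trial 2.** $E_0$ spanned by $1,x,x^2$, so $e=2$. One diagonal does not decide: $h=x_1x_2^2-x_1^2x_2$ vanishes on the diagonal. It is even in $\mathcal H^r_S$ for $S=\{1,2\}$: it has degree at most $2$ in each variable, and $h(c+m1_S)=(c_1+m)(c_2+m)(c_2-c_1)$ has degree at most $2$ in $m$. In general, write $h=\sum_\alpha h_\alpha\prod_sx_s^{\alpha_s}$ with $\alpha_s\in\{1,2\}$, and restrict to a partial diagonal, in the coordinates of a set $T$ with $|T|\ge3$, the other coordinates being free. All exponents on the diagonal are at least $|T|>2$, so all coefficients vanish. The coefficient of $x^{|T|}$ says that $h_\alpha=0$ if $\alpha=1$ on $T$. The coefficient of $x^{2|T|}$ says that $h_\alpha=0$ if $\alpha=2$ on $T$. So $h_\alpha\ne0$ forces at most two $1$'s and at most two $2$'s,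 and $m_0=5$ works.

**Trial 3.** $E_0$ spanned by $1,x,x^2,x^3$, so $e=3$. Take $|T|=4$. As before, four $1$'s or four $3$'s kill $h_\alpha$. But for $\alpha=(2,2,2,2)$ on $T$ the coefficient of $x^8$ is one relation between $h_{2222}$, the coefficients of the arrangements of $(1,3,2,2)$ and those of $(1,1,3,3)$. One relation, many unknowns: here the method of Trial 2 stops.

The way past this point is to choose $\alpha$ well. In that relation all other exponent vectors are more spread out than the constant one. So choose, among all $\alpha$ with $h_\alpha\ne0$, one that is as spread out as possible; then every other term of the relation is $0$, and the relation gives $h_\alpha=0$. In a power series there are infinitely many exponents, so "as spread out as possible" must be expressed by a minimum that exists. A strictly concave function such as $\sqrt{\ }$ does this: spreading out at constant sum lowers the sum of its values.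

*Proof of Proposition 2.* For $h\in\mathcal H_S^r$ and $\alpha=(\alpha_s)_s\in(\mathbb N^r)^S$ put $h_\alpha=(\bigotimes_s\gamma_{\alpha_s})(h)$.

**Step 1: zero exponents.** *If some $\alpha_s=0$, then $h_\alpha=0$*, because $\gamma_0$ is evaluation at $0$ and $h$ vanishes when $y_s=0$.

**Step 2: relations from partial diagonals.** *This step turns the condition on large $V$ into linear relations between the $h_\alpha$.*

(7.1) *Let $T\subset S$ with $|T|>e$, fix $(\alpha_s)_{s\in S\setminus T}$, and let $\kappa\in\mathbb N^r$. Then*
$$\sum h_{(\alpha_t)_{t\in T},(\alpha_s)_{s\notin T}}=0,$$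
*the sum being over the finitely many $(\alpha_t)_{t\in T}$ with $\sum_{t\in T}\alpha_t=\kappa$.*

Let $g=(\mathrm{id}_T\otimes\bigotimes_{s\notin T}\gamma_{\alpha_s})(h)\in E_0^{\otimes T}$. Evaluations at points of $M_0$ span $E_0^*$, so $g$ is a linear combination of functions $y\mapsto h(y,c)$ with $c\in M_0^{S\setminus T}$. Each of these is in $\mathcal H_T^r$, as one sees by using only subsets $V\subset T$ in the definition of $\mathcal H_S$. So $g\in\mathcal H_T^r$. Taking $V=T$ and base point $0$, we see that $d(m):=g(m,\dots,m)$ is in $E_0$. As $\iota$ is an algebra homomorphism, $\iota(d)$ is obtained from the power series $\iota^{\otimes T}(g)$ by setting all $|T|$ blocks of variables equal to $x$. By Step 1 applied to $g$, only monomials with all $\alpha_t\ne0$ occur in $\iota^{\otimes T}(g)$, so $\mathrm{ord}\,\iota(d)\ge|T|>e$. By (6.2), $d=0$. The coefficient of $x^\kappa$ in $\iota(d)$ is the sum in (7.1).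

**Step 3: a weight and a finite set of exponents.** *The purpose is to measure spreading, and to see that only finitely many exponents matter.* For $\alpha=(\alpha_1,\dots,\alpha_r)\in\mathbb N^r$ put $q(\alpha)=\sum_i\sqrt{\alpha_i}$. Then $q\ge0$, the set $\{q\le t\}$ is finite for every $t$, and $q$ is strictly concave on $\mathbb R_{\ge0}^r$, being the sum over the coordinates of strictly concave functions of one variable. So by Jensen's inequality, for a nonempty finite set $T$:

(7.2) *if $\sum_{t\in T}\alpha'_t=|T|\beta$ and not all $\alpha'_t$ equal $\beta$, then $\sum_{t\in T}q(\alpha'_t)<|T|\,q(\beta)$.*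

Let $\Xi$ be the set of $\xi\in\mathbb N^r$ such that $\gamma_\xi|_{E_0}$ is not in the span of the $\gamma_\eta|_{E_0}$ with $q(\eta)<q(\xi)$. It is finite: list the values of $q$ in increasing order; the span of the $\gamma_\eta|_{E_0}$ with $q(\eta)\le t$ can grow at most $\dim E_0$ times, and each value of $q$ is taken finitely often.

**Step 4: the extremal coefficient.** Put $m_0=1+e\,|\Xi\setminus\{0\}|$. Let $h\in\mathcal H_S^r$ be nonzero; we show $|S|<m_0$. Since $\iota$ is injective, the $\gamma_\alpha|_{E_0}$ have common kernel $0$, so finitely many of them give an injection of $E_0$ into a space $K^k$. Taking tensor powers, the $h_\alpha$ determine $h\in E_0^{\otimes S}$. So some $h_\alpha$ is nonzero. Put $q_S(\alpha)=\sum_sq(\alpha_s)$. As $q\ge0$, the sets $\{q_S\le t\}$ are finite, and we can choose $\alpha$ with $h_\alpha\ne0$ and $q_S(\alpha)$ minimal. Then: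

* $\alpha_s\ne0$ for all $s$, by Step 1.
* $\alpha_s\in\Xi$ for all $s$. Otherwise $\gamma_{\alpha_s}|_{E_0}=\sum_\eta c_\eta\gamma_\eta|_{E_0}$, a finite sum with all $q(\eta)<q(\alpha_s)$. Then $h_\alpha$ is the sum of $c_\eta$ times the coefficients obtained by replacing $\alpha_s$ by $\eta$. Each of these has smaller $q_S$, hence is $0$. So $h_\alpha=0$, a contradiction.
* Each $\beta$ occurs at most $e$ times among the $\alpha_s$. Let $T=\{s:\alpha_s=\beta\}$ and suppose $|T|>e$. Apply (7.1) with the given $\alpha_s$ outside $T$ and $\kappa=|T|\beta$. It says that $h_\alpha=-\sum h_{\alpha'}$, over certain $\alpha'\ne\alpha$ that agree with $\alpha$ outside $T$ and satisfy $\sum_T\alpha'_t=|T|\beta$. By (7.2), $q_S(\alpha')<q_S(\alpha)$, so $h_{\alpha'}=0$ by minimality. Hence $h_\alpha=0$, a contradiction.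

So the $\alpha_s$ take values in $\Xi\setminus\{0\}$, each at most $e$ times, and $|S|\le e\,|\Xi\setminus\{0\}|<m_0$. $\square$

In Trials 1 and 2 the formula gives $\Xi=\{0,1\}$, $m_0=2$ and $\Xi=\{0,1,2\}$, $m_0=5$. In example (a), $\Xi=\{0\}$ and $m_0=1$.

## 8. Few distinct entries suffice: proof of Theorem A

**Step 1: Möbius inversion.** *The purpose is to cut a function in $F^*(A^S)$ into pieces to which Proposition 2 applies.* For $f\in F^*(A^S)$ and $c\in M^S$ put $f_c(y)=f(c+y)$, $y\in M_0^S$. For $T\subset S$ let
$$(\mathrm{cr}_Tf_c)(y)=\sum_{U\subset T}(-1)^{|T\setminus U|}f_c(y1_U),$$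
where $y1_U$ keeps the coordinates in $U$ and sets the others to $0$. This depends only on the coordinates of $y$ in $T$, and as a function on $M_0^T$ it is in $\mathcal H^r_T$:

* Each summand is in $\mathcal H_T$. For $c'\in M_0^T$ and $\emptyset\neq V\subset T$, the function $m\mapsto f(c+c'1_U+m1_{V\cap U})$ on $M_0$ is in $E_0$ by (5.1). It is constant if $V\cap U=\emptyset$, which is no problem since $1\in E_0$.
* If $y_t=0$ for some $t\in T$, the terms for $U$ and $U\cup\{t\}$, $t\notin U$, cancel.

Möbius inversion gives $f_c=\sum_{T\subset S}\mathrm{cr}_Tf_c$, and by Proposition 2, $\mathrm{cr}_Tf_c=0$ for $|T|\ge m_0$. If $f_c$ vanishes at all $y$ with fewer than $m_0$ nonzero coordinates, then $\mathrm{cr}_Tf_c=0$ for $|T|<m_0$ too. Hence: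

(8.1) *If $f_c$ vanishes at every $y\in M_0^S$ with fewer than $m_0$ nonzero coordinates, then $f_c=0$.*

**Step 2: finite generation over $\mathbf{FS}^{op}$.** Let $N=|M/M_0|+m_0-1\ge1$. *We show that the $\mathbf{FS}^{op}$-module $S\mapsto F(A^S)$ is generated by the finite-dimensional spaces $F(A^j)$, $1\le j\le N$.* That is, $F(A^S)$ is the sum of the images of the $F(\pi^*)$ over the surjections $\pi:S\to S'$ with $|S'|\le N$. Dually, let $f\in F^*(A^S)$ satisfy $f\circ\pi^*=0$ for all these $\pi$; we must show $f=0$. A point $x\in M^S$ with at most $N$ distinct entries is $\pi^*(x')$ for the surjection $\pi$ of $S$ onto its set of entries. So $f$ vanishes at all points with at most $N$ distinct entries.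

Let $x\in M^S$ be any point. Fix representatives of the classes in $M/M_0$, let $c_s$ be the representative of the class of $x_s$, and write $x=c+y$ with $y\in M_0^S$. If $y'\in M_0^S$ has fewer than $m_0$ nonzero coordinates, then $c+y'$ has at most $|M/M_0|$ distinct entries outside them and at most $m_0-1$ others, so at most $N$ in all. So $f_c(y')=0$. By (8.1), $f_c=0$, and $f(x)=f_c(y)=0$.

**Step 3: conclusion.** By Step 2, Proposition 1 and (3.2), $F$ is noetherian. By the reductions of Section 5, every finitely generated object of $\mathcal F^{df}(A,K)$ is noetherian, for arbitrary $K$. Every object is the union of its finitely generated subobjects, so the category is locally noetherian. This proves Theorem A. $\blacksquare$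

**In the examples.** (a) $N=p+1-1=p$: a point of $(\mathbb Z/p)^S$ has at most $p$ distinct entries. (b) $N=1+2-1=2$, as found by hand in Section 3.

## 9. Finite rings of order invertible in $K$

For Theorem B we need descending chains. They are first obtained over a finite ring, where characters turn a functor into the dual of a functor of the same shape.

**Lemma 3.** Let $K$ be algebraically closed and $A'$ a finite ring (possibly $0$) with $|A'|$ invertible in $K$. Then every finitely generated object of $\mathcal F(A',K)$ has finite length.

*Proof.* A finitely generated object is a quotient of a finite direct sum of functors $K[X^n]$, so it suffices to treat $X\mapsto K[X^n]$.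

**Step 1: ascending chains.** This is the finite ring case of Section 3: the restriction to $\mathbf{FS}^{op}$ is $K[Q^S]$ with $Q=A'^n$ finite, a finite sum of finitely generated modules, so (3.2) applies.

**Step 2: duality.** For a finite abelian group $V$ of order invertible in $K$, let $V^\sharp=\mathrm{Hom}(V,K^\times)$. As $K$ is algebraically closed, $|V^\sharp|=|V|$. Distinct characters are linearly independent functions on $V$, so the square matrix $(\chi(v))$ is invertible. Hence $K[V]\to\mathrm{Fct}(V^\sharp,K)$, $[v]\mapsto(\chi\mapsto\chi(v))$, is an isomorphism. It is natural in $V$. Each $X\in\mathbf P(A')$ is a direct summand of some $A'^k$, so $|X|$ is invertible in $K$, and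
$$K[X^n]\cong\mathrm{Fct}((X^\sharp)^n,K)=\mathrm{Hom}_K(D(X),K),\qquad D(X)=K[(X^\sharp)^n].$$
$D$ is contravariant with finite-dimensional values. Taking orthogonals is an order-reversing bijection between subfunctors of $K[X^n]$ and of $D$. So it remains to prove the ascending chain condition for subfunctors of $D$.

**Step 3: another functor from surjections.** Send $\pi:S\to S'$ to $\pi_*:A'^S\to A'^{S'}$, $(\pi_*x)_t=\sum_{\pi(s)=t}x_s$. This is a functor $\mathbf{FS}\to\mathbf P(A')$, and composing with $D$ gives an $\mathbf{FS}^{op}$-module. We have $(A'^S)^\sharp=(A'^\sharp)^S$, and from $\prod_t\chi_t\big(\sum_{\pi(s)=t}x_s\big)=\prod_s\chi_{\pi(s)}(x_s)$ we get $(\pi_*)^\sharp(\chi_t)_t=(\chi_{\pi(s)})_s$. So this $\mathbf{FS}^{op}$-module is $K[Q^S]$ with $Q=(A'^\sharp)^n$ finite, which is noetherian by (3.1) and Proposition 1. By (1.1), subfunctors of $D$ are determined on the $A'^S$. So increasing chains of subfunctors of $D$ stabilize. $\square$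

## 10. Unipotence, splitting, and the proof of Theorem B

It remains to prove "if". Let $\mathrm{char}\,K=p>0$, and suppose that $A$ has no right ideal $I$ with $A/I$ a nonzero finite $p$-group. Keep $K,F,P,M,E,G,M_0,E_0,m_0$ as in Sections 5–8. We show that $F$ has finite length; by Section 5 this suffices. The plan is to split the ring that matters into a part $A_1$ of $p$-power characteristic, on which $F$ depends through few coordinates, and a finite part $A'$ of order prime to $p$, to which Lemma 3 applies.

We use more textbook facts. A commutative affine algebraic group over an algebraically closed field is $G=G_s\times G_u$ with $G_s$ diagonalizable and $G_u$ unipotent. Representations of $G_s$ are sums of weight spaces, its character group $X(G_s)$ is finitely generated, and $O(G_s)$ is the group algebra of $X(G_s)$. A unipotent group fixes a nonzero vector in each nonzero finite-dimensional representation, and it is isomorphic to a closed subgroup of a group of unitriangular matrices. Distinct homomorphisms from a group to $K^\times$ are linearly independent.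

**Step 1: $M_0$ is an $A$-submodule of $M$, and $n:=|M/M_0|$ is prime to $p$.** *This is where the hypothesis on $A$ enters.* By (5.3) and additivity of $m\mapsto ma$, the map $f\mapsto f(\cdot\,a)$ is an endomorphism of the Hopf algebra $O$. So it defines an endomorphism of the algebraic group $G$ that extends $m\mapsto ma$. It maps $G^0$ into $G^0$, so $M_0a\subset M_0$. If the $p$-primary part of the finite right module $M/M_0$ contained some $x\ne0$, then $xA\cong A/\mathrm{Ann}(x)$ would be a nonzero finite $p$-group, contrary to hypothesis.

**Step 2: $G^0$ is unipotent.** *The purpose is to bound the torsion in the image of $M_0$.* Translations alone would not give this: for $\lambda\in K^\times$ of infinite order, if $K$ has such elements, the line spanned by $m\mapsto\lambda^m$ on $\mathbb Z$ is translation stable. But the functions $m\mapsto\lambda^{km}$, $k\ge0$, span an infinite-dimensional space, so stability under $f\mapsto f(k\,\cdot)$ excludes it. The same argument works in general.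

Let $G$ act on $O$ by $(g\cdot f)(h)=f(hg)$. The stabilizer of $E$ is closed in $G$, and it contains the image of $M$ by (5.2). That image is dense, so $E$ is $G$-stable. Write $E=\bigoplus_\chi E_\chi$, the decomposition into weight spaces of $G_s$. For $\chi\in X(G_s)$ let $\tilde\chi\in O(G)$ be the composite $G\to G_s\to K^\times$.

Suppose $E_\chi\ne0$. As $G$ is commutative, $G_u$ acts on $E_\chi$ and fixes some nonzero $f\in E_\chi$. For $g=g_sg_u$ we get $f(g)=(g_s\cdot(g_u\cdot f))(1)=\chi(g_s)f(1)$. So $f=f(1)\tilde\chi$, whence $f(1)\ne0$ and $\tilde\chi\in E$. By (5.3), the function $m\mapsto\tilde\chi(km)=\tilde\chi(m)^k$ is in $E$, that is, $\tilde\chi^k\in E$ for all $k\ge0$. Distinct characters are linearly independent and $\dim E<\infty$, so $\chi$ has finite order.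

As $E$ is $G_s$-stable and generates the algebra $O$, every weight of $G_s$ on $O$ is a product of weights on $E$. Every $\chi\in X(G_s)$ is a weight on $O$, namely that of $\tilde\chi$. So $X(G_s)$ is generated by finitely many elements of finite order. It is finite, so $G_s$ is finite, and $G^0=G_u^0$ is unipotent.

**Step 3: decomposition of a quotient of $M$.** A unipotent group in characteristic $p$ is killed by some $p^k$: for a unitriangular matrix, $(1+\nu)^{p^k}=1+\nu^{p^k}=1$ when $p^k$ is at least its size. Fix such a $k$ for $G^0$. Let $N_0=\ker(M\to G)\subset M_0$. It is an $A$-submodule, because $m\mapsto ma$ extends to an endomorphism of $G$. Functions in $O$, in particular in $E$, are $N_0$-invariant. Put $\bar M=M/N_0$ and $\bar M_0=M_0/N_0$. Since $\bar M_0$ embeds in $G^0$, $p^k\bar M_0=0$, and $|\bar M/\bar M_0|=n$ is prime to $p$. So $np^k\bar M=0$, and by Bézout $\bar M$ is the direct sum of its submodules of elements killed by $p^k$ and by $n$. The first contains $\bar M_0$, and the quotient is killed by $p^k$ and embeds in a group of order $n$, so it is $0$. Denoting the second by $\bar M'$, we have a decomposition of right $A$-modules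
$$\bar M=\bar M_0\oplus\bar M',\qquad p^k\bar M_0=0,\qquad n\bar M'=0,\qquad|\bar M'|=n.\tag{10.1}$$

For instance, let $A=\mathbb Q$. Then $\bar M$ is divisible and killed by $np^k$, so $\bar M=0$. Since functions in $F^*(A^S)\subset E^{\otimes S}$ are $N_0^S$-invariant, all the $[x]$, $x\in M^S$, are equal. So $F$ is constant, with value $0$ or a line.

**Step 4: splitting the ring.** *The purpose is to replace $A$ by a product of two rings.* Let $J_0=\mathrm{Ann}_A(\bar M_0)\ni p^k$ and $J'=\mathrm{Ann}_A(\bar M')\ni n$. These are two-sided ideals, and $J_0+J'=A$ since $p^k$ and $n$ are coprime. Put $A_1=A/J_0$ and $A'=A/J'$. Then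
$$\bar A:=A/(J_0\cap J')\cong A_1\times A'.$$
Up to passing to the opposite ring, $A'$ embeds in the finite ring $\mathrm{End}_{\mathbb Z}(\bar M')$, and it is killed by $n$. So $A'$ is finite of order prime to $p$.

Functions in $F^*(A^S)\subset E^{\otimes S}$ factor through $\bar M^S$. A matrix $\theta:A^T\to A^S$ induces $\bar M^T\to\bar M^S$, $(m_t)_t\mapsto(\sum_tm_t\theta_{ts})_s$, which depends only on $\theta$ modulo $J_0\cap J'=\mathrm{Ann}_A(\bar M)$. If $\theta\equiv\theta'$ modulo $J_0\cap J'$, then $f([\theta x])=f([\theta'x])$ for all $f\in F^*(A^S)$ and $x\in M^T$, so $F(\theta)=F(\theta')$. Therefore $F|_{\mathcal M(A)}$ factors through the functor $\mathcal M(A)\to\mathcal M(\bar A)$, which is full and bijective on objects (represented by the sets $S$). By (1.2) for $\bar A$, the resulting functor on $\mathcal M(\bar A)$ extends to a functor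
$$\tilde F:\mathbf P(\bar A)=\mathbf P(A_1)\times\mathbf P(A')\to K\text{-}\mathbf{Mod},\qquad\tilde F(A_1^S,A'^S)=F(A^S),$$
with finite-dimensional values. Subfunctors of $F$ correspond to those of $F|_{\mathcal M(A)}$ by (1.2). These are families of subspaces stable under the same operators as for $\mathcal M(\bar A)$, and they correspond to subfunctors of $\tilde F$ by (1.2) again. So $F$ and $\tilde F$ have the same lattice of subfunctors.

**Step 5: $\tilde F$ comes from few coordinates in the first variable.** *This is the second use of Proposition 2.* We claim that for $|T|\ge m_0$ and all $Y\in\mathbf P(A')$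
$$\tilde F(A_1^T,Y)=\sum_{t\in T}\mathrm{im}\big(\tilde F(A_1^{T\setminus t},Y)\to\tilde F(A_1^T,Y)\big).\tag{10.2}$$

$Y$ is a retract of $A'^S$ for some finite $S\supset T$. Applying $\tilde F(1,r)$ for a retraction $r:A'^S\to Y$ to (10.2) for $A'^S$ gives (10.2) for $Y$. So let $Y=A'^S$. Let $f$ be a linear form on $\tilde F(A_1^T,A'^S)$ vanishing on the right-hand side; we show $f=0$.

Let $\varrho:\bar A^S=(A_1^S,A'^S)\to(A_1^T,A'^S)$ be the coordinate projection, $i$ the coordinate inclusion, so $\varrho i=1$. Put $\hat f=f\circ\tilde F(\varrho)\in F^*(A^S)$, regarded as a function on $\bar M^S=\bar M_0^S\times\bar M'^S$. The idempotent $i\varrho$ is the diagonal matrix with entries $1$ for $s\in T$ and $(0,1)\in A_1\times A'$ for $s\notin T$. On $\bar M^S$ it keeps the components in $\bar M_0^T\times\bar M'^S$ and kills the others. Since $\hat f=\hat f\circ\tilde F(i\varrho)$, the function $\hat f$ depends only on the components in $\bar M_0^T\times\bar M'^S$.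

Now let $x=(y,c)\in\bar M_0^T\times\bar M'^S$ with $y_t=0$ for some $t\in T$. Then $x=\varepsilon_tx$, where $\varepsilon_t$ is the diagonal idempotent that keeps the components in $\bar M_0^{T\setminus t}\times\bar M'^S$. The composite $\varrho\varepsilon_t$ factors through the inclusion $(A_1^{T\setminus t},A'^S)\to(A_1^T,A'^S)$. So $\hat f(x)=f\big(\tilde F(\varrho\varepsilon_t)[x]\big)=0$, because $f$ vanishes on the right-hand side of (10.2).

Fix $c\in\bar M'^S$ and a lift $\tilde c\in M^S$. The function $y\mapsto\hat f(\tilde c+y)$, $y\in M_0^T$ extended by $0$ to $S$, is in $\mathcal H_T$: for $c'\in M_0^T$ and $\emptyset\ne V\subset T$, apply (5.1) to $m\mapsto\hat f(\tilde c+c'+m1_V)$ and restrict to $M_0$. By the previous paragraph it vanishes when some $y_t=0$. So it is in $\mathcal H^r_T$, and as $|T|\ge m_0$ it is $0$ by Proposition 2. Since $M_0\to\bar M_0$ is surjective and $c$ was arbitrary, $\hat f=0$. As $\tilde F(\varrho)$ is surjective, $f=0$. This proves (10.2).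

**Step 6: subfunctors are determined at $A_1^d$, where $d=m_0-1$.** For a finite set $U$ and $V\subset U$ let $p_V\in\mathrm{End}(A_1^U)$ be the coordinate projection onto the coordinates in $V$, so $p_Vp_W=p_{V\cap W}$. Let $G\subset\tilde F$ be a subfunctor. (In this step and the next, $G$ and $G'$ are subfunctors and no longer algebraic groups.) On $G(A_1^U,Y)$ put $a_s=G(p_{U\setminus s},1)$ for $s\in U$. These are commuting idempotents, and $G(p_V,1)=\prod_{s\in U\setminus V}a_s$. Put
$$e_V=\prod_{s\in V}(1-a_s)\prod_{s\in U\setminus V}a_s=\sum_{V'\subset V}(-1)^{|V\setminus V'|}G(p_{V'},1).$$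
Expanding $1=\prod_{s\in U}\big((1-a_s)+a_s\big)$ gives $\sum_{V\subset U}e_V=1$. Clearly $e_V=e_VG(p_V,1)=G(p_V,1)e_V$. If $W\subsetneq V$, choose $s\in V\setminus W$: then $(1-a_s)a_s=0$ gives $e_VG(p_W,1)=0$.

Let $|V|\ge m_0$. By (10.2) for $T=V$, pushed into $\tilde F(A_1^U,Y)$, the image of $\tilde F(p_V,1)$ is the sum of the images of the $\tilde F(p_{V\setminus t},1)$, $t\in V$. So on $\tilde F(A_1^U,Y)$ we have $e_V=e_V\tilde F(p_V,1)=0$, and by restriction $e_V=0$ on $G(A_1^U,Y)$. Hence on $G(A_1^U,Y)$ we have $1=\sum_{|V|\le d}G(p_V,1)e_V$. So $G(A_1^U,Y)$ is the sum of the images of the $G(A_1^V,Y)$ with $V\subset U$, $|V|\le d$.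

Now let $G\subset G'\subset\tilde F$ with $G(A_1^d,-)=G'(A_1^d,-)$. If $|V|\le d$, then $A_1^V$ is a retract of $A_1^d$, so $G(A_1^V,-)=G'(A_1^V,-)$ by the argument of (1.1). By the previous paragraph $G(A_1^U,Y)=G'(A_1^U,Y)$ for all $U$ and $Y$, and taking retracts in the first variable, $G=G'$.

**Step 7: finite length.** By Step 6, $G\mapsto G(A_1^d,-)$ is strictly monotone from subfunctors of $\tilde F$ to subfunctors of
$$\Phi:=\tilde F(A_1^d,-)\in\mathcal F(A',K).$$
Hence $\mathrm{length}(F)=\mathrm{length}(\tilde F)\le\mathrm{length}(\Phi)$, and it remains to see that $\Phi$ is finitely generated. $F$ is generated by $F(P)$, hence by $F(A^\ell)$ for some $\ell\ge1$ such that $P$ is a retract of $A^\ell$. So $\tilde F$ is generated by $\tilde F(A_1^\ell,A'^\ell)$, and $\Phi(Y)=\tilde F(A_1^d,Y)$ is spanned by the elements $\tilde F(\alpha,\beta)(x)$ with $x\in\tilde F(A_1^\ell,A'^\ell)$, $\alpha:A_1^\ell\to A_1^d$, $\beta:A'^\ell\to Y$. Now $\tilde F(\alpha,\beta)=\tilde F(1,\beta)\tilde F(\alpha,1)$, and $\tilde F(\alpha,1)(x)\in\tilde F(A_1^d,A'^\ell)=\Phi(A'^\ell)$. So $\Phi$ is generated by the finite-dimensional space $\Phi(A'^\ell)$. As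 $|A'|$ is prime to $p$, Lemma 3 applies, and $\Phi$ has finite length. Hence $F$ has finite length.

By the reductions of Section 5, every finitely generated object of $\mathcal F^{df}(A,K)$ has finite length, for every field $K$ of characteristic $p$. So $\mathcal F^{df}(A,K)$ is locally finite. Together with Section 2 this proves Theorem B. $\blacksquare$
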